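\title{A subspace of $L_1$ with an asymptotic $\ell_1$ basis that does not embed into $\ell_1$}

\begin{abstract}
A subspace of $L_1[0,1]$ with an unconditional asymptotic $\ell_1$ basis embeds into $\ell_1$. We show that unconditionality cannot be dropped: there is a closed subspace of $L_1[0,1]$ with a monotone asymptotic $\ell_1$ basis, with constant $22$, that embeds into no $\ell_1$-sum of finite-dimensional spaces. On the other hand, if the asymptotic constant in the $L_1$-norm is smaller than $2$, then the space embeds into $\ell_1$ without any unconditionality assumption.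
\end{abstract}

\section{Introduction}

Let $X$ be a Banach space with a basis $(e_j)_{j\ge1}$. A \emph{block basis} of $(e_j)$ is a finite or infinite sequence $z_1,z_2,\dots$ of nonzero finite linear combinations of the $e_j$ whose supports are successive: every index used by $z_i$ is smaller than every index used by $z_{i+1}$. The basis $(e_j)$ is \emph{asymptotic $\ell_1$ with constant $C$} if there is an increasing function $\phi:\mathbb N\to\mathbb N$ such that, for every $n$, every normalized block basis $(z_i)_{i=1}^n$ of $(e_j)_{j\ge\phi(n)}$ is $C$-equivalent to the unit vector basis of $\ell_1^n$. Since the $z_i$ have norm one, the upper estimate is the triangle inequality, and the condition reads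
\begin{equation}\label{eq:asymp}
\sum_{i=1}^n|a_i|\le C\Big\|\sum_{i=1}^n a_iz_i\Big\|\qquad\text{for all scalars }a_1,\dots,a_n .
\end{equation}

The unit vector basis of $\ell_1$ satisfies \eqref{eq:asymp} with $C=1$ and $\phi(n)=n$. The condition is demanding, in that it concerns all blocks far out: the natural basis of $(\sum_q\ell_2^q)_{\ell_1}$ fails it, because $n$ basis vectors in one summand have a sum of norm $\sqrt n$. It is also weak, in that it controls only $n$ blocks at a time, and says nothing about $n$ blocks of which the first starts before $\phi(n)$. In $\ell_1$ the number of blocks is unrestricted. One may ask whether the geometry of $L_1$ removes the restriction. It is known that it does in the unconditional case: if a subspace $X$ of $L_1[0,1]$ has an unconditional asymptotic $\ell_1$ basis, then $X$ is isomorphic to a subspace of $\ell_1$. The following problem is posed in \cite{DFKO}.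

\medskip
\noindent\textbf{Problem.} Let $X$ be a subspace of $L_1[0,1]$ with an asymptotic $\ell_1$ basis, not assumed unconditional. Is $X$ isomorphic to a subspace of $\ell_1$?
\medskip

There are reasons to expect a positive answer. In such a space every block far out carries a fixed proportion of its norm on a set of small measure (Lemma~\ref{lem:peaks}), so blocks look like disjointly supported functions, and two standard obstructions to embedding into $\ell_1$ are absent (Remark~\ref{rem:obstructions}). Nevertheless the answer is negative.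

\begin{theorem}\label{thm:A}
There is a closed subspace $X\subset L_1[0,1]$ with a monotone asymptotic $\ell_1$ basis, with constant $C=22$, which is not isomorphic to a subspace of $(\sum_nF_n)_{\ell_1}$ for any sequence of finite-dimensional spaces $F_n$. In particular, $X$ does not embed into $\ell_1$.
\end{theorem}

The expected answer is correct when the constant is small. A \emph{blocking} of $(e_j)$ is a sequence $G_q=\operatorname{span}\{e_j:j\in I_q\}$, $q\ge0$, where $I_0<I_1<\cdots$ are finite intervals that partition $\mathbb N$; we write $P_{G_q}$ for the basis projection onto $G_q$.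

\begin{theorem}\label{thm:B}
Let $X\subset L_1[0,1]$ have a basis $(e_j)$ which is asymptotic $\ell_1$ with constant $C<2$ in the $L_1$-norm. Then there are a blocking $(G_q)$ of $(e_j)$ and a constant $D$ such that $\sum_q\|P_{G_q}x\|\le D\|x\|$ for all $x\in X$. Hence $X$ is isomorphic to $(\sum_qG_q)_{\ell_1}$, and $X$ embeds into $\ell_1$.
\end{theorem}

We do not determine the threshold for the constant at which the answer changes; the two theorems show only that it lies in $[2,22]$.

We prove Theorem~\ref{thm:B} first, in Section~\ref{sec:peaks}, because the point at which its proof breaks down for $C=2$ exhibits the building block of the counterexample. Section~\ref{sec:idea} explains the mechanism on a small model, and Sections~\ref{sec:rv}--\ref{sec:noembed} prove Theorem~\ref{thm:A}.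

\section{Conventions and standard facts}\label{sec:prelim}

Scalars are real. We regard $[0,1]$ with Lebesgue measure as a probability space, write $\mathbb P$ for the measure and $\mathbb E$ for the integral, and put $\|f\|=\mathbb E|f|$. If $f$ and $g$ are independent, then $\|fg\|=\|f\|\,\|g\|$. Also $\|f\|\le\|f\|_2$, so a mean-zero variable has norm at most the square root of its variance.

\emph{Bases.} For a basis $(e_j)$ and an interval $I\subset\mathbb N$, $P_I$ is the projection $\sum a_je_j\mapsto\sum_{j\in I}a_je_j$, and $[e_j]_{j\in I}$ is the closed span. The basis constant is $K=\sup_b\|P_{[1,b]}\|$; the basis is \emph{monotone} if $K=1$. Every $P_I$ is a difference of two initial projections (or of the identity and an initial projection), so $\|P_I\|\le2K$. Nonzero vectors $d_1,d_2,\dots$ form a monotone basis of their closed span as soon as $\|\sum_{j\le a}a_jd_j\|\le\|\sum_{j\le b}a_jd_j\|$ for all $a\le b$ and all scalars. The basis is \emph{unconditional} if there is $K_u$ with $\|\sum\pm a_je_j\|\le K_u\|\sum a_je_j\|$ for all finite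 sums and all signs.

\emph{Martingale differences.} Let $\mathcal G_1\subset\mathcal G_2\subset\cdots$ be $\sigma$-algebras and let $d_j\in L_1$ be nonzero and $\mathcal G_j$-measurable, with $\mathbb E[d_j\mid\mathcal G_{j-1}]=0$ for $j\ge2$. Then $\mathbb E[\sum_{j\le b}a_jd_j\mid\mathcal G_a]=\sum_{j\le a}a_jd_j$. Conditional expectations are contractions on $L_1$, so $(d_j)$ is a monotone basis of its closed span.

\emph{Sums.} $(\sum_nF_n)_{\ell_1}$ is the space of sequences $w=(w_n)$, $w_n\in F_n$, with $\|w\|=\sum_n\|w_n\|<\infty$. For $F_n=\mathbb R$ it is $\ell_1$.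

\emph{Splitting.} A sequence $(g_i)$ in $L_1$ is \emph{uniformly integrable} if $\sup_i\mathbb E|g_i|1_{\{|g_i|>R\}}\to0$ as $R\to\infty$. The Kadec--Pe{\l}czy\'nski subsequence splitting lemma states that every bounded sequence in $L_1$ has a subsequence $(x_i)$ for which there are pairwise disjoint measurable sets $B_i$ such that $(x_i1_{B_i^c})$ is uniformly integrable.

\section{Peaks, and the case $C<2$}\label{sec:peaks}

In this section $X\subset L_1[0,1]$ has a basis $(e_j)$ with basis constant $K$ that is asymptotic $\ell_1$ with constant $C$ and function $\phi$. The structure of $L_1$ enters through the next lemma, which holds for every $C$. A uniformly integrable sequence is close to a bounded sequence in $L_2$, where alternating averages can be made small; so the lower bound \eqref{eq:asymp} must come from the disjoint parts, which we call \emph{peaks}.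

\begin{lemma}\label{lem:peaks}
Every infinite normalized block basis has a subsequence $(x_i)$ for which there are pairwise disjoint sets $B_i$ such that $\beta=\lim_i\|x_i1_{B_i}\|$ exists and $\beta\ge1/C$.
\end{lemma}

\begin{proof}
Take $(x_i)$ and $(B_i)$ from the splitting lemma, put $v_i=x_i1_{B_i}$ and $g_i=x_i-v_i$, and pass to a subsequence with $\|v_i\|\to\beta$. Let $\varepsilon>0$. Choose $R$ with $\mathbb E|g_i|1_{\{|g_i|>R\}}\le\varepsilon$ for all $i$, and put $b_i=g_i1_{\{|g_i|\le R\}}$. Along a subsequence $b_i\to b$ weakly in $L_2$, and $\|b_i-b\|_2\le2R$. Let $n$ be even. Since $b_i-b\to0$ weakly, we can choose $i_1<\dots<i_n$ in this subsequence, one after another, so that $x_{i_1}$ is supported in $[\phi(n),\infty)$, $\|v_{i_j}\|\le\beta+\varepsilon$ for all $j$, and $|\langle b_{i_j}-b,b_{i_l}-b\rangle|\le1/n$ for $j\ne l$. Then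
\[
\Big\|\frac1n\sum_{j=1}^n(-1)^j(b_{i_j}-b)\Big\|_2^2\le\frac{4R^2n+n^2\cdot\frac1n}{n^2}=\frac{4R^2+1}{n}.
\]
The alternating signs remove the weak limit: $\sum_{j\le n}(-1)^jb=0$. Writing $x_i=b_i+(g_i-b_i)+v_i$ and using \eqref{eq:asymp},
\[
\frac1C\le\Big\|\frac1n\sum_{j=1}^n(-1)^jx_{i_j}\Big\|\le\sqrt{\frac{4R^2+1}{n}}+\varepsilon+(\beta+\varepsilon).
\]
Let $n\to\infty$ and then $\varepsilon\to0$.
\end{proof}

\begin{remark}\label{rem:obstructions}
The space $\ell_1$ and its closed subspaces have the Schur property (weakly null sequences are norm null) and the Radon--Nikod\'ym property (vector measures of bounded variation that are absolutely continuous with respect to a finite measure have Bochner integrable densities). For every $C$, the space $X$ has both properties, so neither explains Theorem~\ref{thm:A}.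

\emph{Schur property.} A normalized weakly null sequence in $X$ tends to zero in each coordinate, so a subsequence differs by a norm null sequence from a normalized block basis $(x_i)$, which is again weakly null. Weakly convergent sequences in $L_1$ are uniformly integrable, so $\|x_i1_{B_i}\|\to0$ whenever $\mathbb P(B_i)\to0$. This contradicts Lemma~\ref{lem:peaks}, because disjoint sets satisfy $\mathbb P(B_i)\to0$.

\emph{Radon--Nikod\'ym property.} An asymptotic $\ell_1$ basis is boundedly complete: if the partial sums $S_b=\sum_{j\le b}a_je_j$ are bounded, say by $M$, they converge. Otherwise there is $\delta>0$ such that every $b$ admits $b'>b$ with $\|S_{b'}-S_b\|\ge\delta$. Starting from $b_0=\phi(n)$ we obtain $b_0<\dots<b_n$ and blocks $S_{b_i}-S_{b_{i-1}}$ of norm at least $\delta$ whose sum has norm at most $2M$; then $n\delta\le2CM$ for all $n$, which is absurd. A space with a boundedly complete basis is isomorphic to a separable dual space, and separable dual spaces have the Radon--Nikod\'ym property.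
\end{remark}

From now on $C<2$, and $\gamma=\frac2C-1\in(0,1]$. When a block $x$ far out is added to a fixed vector $y$, the peak of $x$ sits on a set where $y$ has almost no mass and adds $\beta$ to the norm, while the rest of $x$ can cancel at most $1-\beta$. The net gain $2\beta-1\ge\gamma$ is positive; this is the only use of the hypothesis $C<2$.

\begin{lemma}\label{lem:add}
For every $N\ge1$ and $\varepsilon\in(0,\gamma/2)$ there is $N'>N$ such that
\[
\|y+x\|\ge(1-\varepsilon)\|y\|+(\gamma-\varepsilon)\|x\|
\]
for all $y\in[e_j]_{j<N}$ and all finitely supported $x\in[e_j]_{j\ge N'}$.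
\end{lemma}

\begin{proof}
By homogeneity we may take $\|x\|=1$. If $\varepsilon\|y\|\ge1+\gamma$, then $\|y+x\|\ge\|y\|-1\ge(1-\varepsilon)\|y\|+\gamma$. So if the lemma fails, then for every $i>N$ there are $y_i$ in the compact set $\{y\in[e_j]_{j<N}:\|y\|\le(1+\gamma)/\varepsilon\}$ and a normalized finitely supported $x_i\in[e_j]_{j\ge i}$ with $\|y_i+x_i\|<(1-\varepsilon)\|y_i\|+\gamma-\varepsilon$. Pass to a subsequence along which $y_i\to y$, $(x_i)$ is a block basis, and the conclusion of Lemma~\ref{lem:peaks} holds. Put $\beta_i=\|x_i1_{B_i}\|$, so that $\|x_i1_{B_i^c}\|=1-\beta_i$. Integrating separately over $B_i$ and $B_i^c$,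
\[
\|y+x_i\|\ge\big(\beta_i-\|y1_{B_i}\|\big)+\big(\|y1_{B_i^c}\|-(1-\beta_i)\big)=\|y\|+2\beta_i-1-2\|y1_{B_i}\| .
\]
Since $\mathbb P(B_i)\to0$, we have $\|y1_{B_i}\|\to0$, and $\liminf_i\|y_i+x_i\|\ge\|y\|+2\beta-1\ge\|y\|+\gamma$. But the choice of $x_i,y_i$ gives $\limsup_i\|y_i+x_i\|\le(1-\varepsilon)\|y\|+\gamma-\varepsilon$, a contradiction.
\end{proof}

Choose $\varepsilon_k\in(0,\gamma/2)$, $k\ge0$, with $\prod_k(1-\varepsilon_k)\ge\frac12$, and $1=N_0<N_1<\cdots$ such that Lemma~\ref{lem:add} holds with $(N,N',\varepsilon)=(N_k,N_{k+1},\varepsilon_k)$. Put $H_k=[e_j]_{N_k\le j<N_{k+1}}$. Iterating Lemma~\ref{lem:add} gives a lower $\ell_1$ estimate for any number of vectors, provided that one space $H_k$ is skipped between consecutive vectors.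

\begin{lemma}\label{lem:skip}
Let $J_1<\dots<J_a$ be finite intervals of nonnegative integers with at least one integer strictly between consecutive ones, and let $z_i\in\operatorname{span}\bigcup_{k\in J_i}H_k$. Then $\|\sum_iz_i\|\ge\frac\gamma4\sum_i\|z_i\|$.
\end{lemma}

\begin{proof}
Let $w_i=z_1+\dots+z_i$ and $k_i=1+\max J_i$. Then $w_i\in[e_j]_{j<N_{k_i}}$ and $z_{i+1}\in[e_j]_{j\ge N_{k_i+1}}$, so $\|w_{i+1}\|\ge(1-\varepsilon_{k_i})\|w_i\|+\frac\gamma2\|z_{i+1}\|$. Also $\|w_1\|\ge\frac\gamma2\|z_1\|$. The $k_i$ are distinct, so induction gives $\|w_a\|\ge\prod_k(1-\varepsilon_k)\cdot\frac\gamma2\sum_i\|z_i\|$.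
\end{proof}

A general vector $x$ has no such gaps. We create them by removing from $x$ one component $P_{H_k}x$ in each of a sequence of long stretches; the asymptotic $\ell_1$ estimate guarantees a small component in each stretch.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Choose integers $0=\kappa_0<\kappa_1<\cdots$ with $\kappa_{q+1}-\kappa_q\ge2^q$ and $N_{\kappa_q}\ge\phi(2^q)$ for $q\ge1$. Put $\Delta_q=[\kappa_q,\kappa_{q+1})$ and $G_q=\operatorname{span}\bigcup_{k\in\Delta_q}H_k$. This is a blocking of $(e_j)$.

Let $x$ be finitely supported. For $q\ge1$ we claim that there is $k_q\in\Delta_q$ with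
\begin{equation}\label{eq:small}
\|P_{H_{k_q}}x\|\le2KC\,2^{-q}\|x\| .
\end{equation}
Consider the vectors $P_{H_k}x$ for the first $2^q$ integers $k\in\Delta_q$. If one of them vanishes, take that $k$. Otherwise they are $2^q$ successive blocks supported in $[\phi(2^q),\infty)$ whose sum is $P_Ix$ for an interval $I$, so by \eqref{eq:asymp} their norms add up to at most $C\|P_Ix\|\le2KC\|x\|$, and the smallest satisfies \eqref{eq:small}.

Put $k_0=-1$ and $z_i=\sum_{k_i<k<k_{i+1}}P_{H_k}x$ for $i\ge0$. Finitely many $z_i$ are nonzero, and they are separated by the skipped integers $k_q$. By Lemma~\ref{lem:skip} and \eqref{eq:small},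
\[
\sum_i\|z_i\|\le\frac4\gamma\Big\|x-\sum_{q\ge1}P_{H_{k_q}}x\Big\|\le\frac4\gamma(1+2KC)\|x\| .
\]
For $q\ge1$ we have $\Delta_q\subset(k_{q-1},k_{q+1})$, so $P_{G_q}x=P_{G_q}z_{q-1}+P_{H_{k_q}}x+P_{G_q}z_q$ and
\[
\|P_{G_q}x\|\le2K\big(\|z_{q-1}\|+\|z_q\|\big)+\|P_{H_{k_q}}x\| .
\]
Also $\|P_{G_0}x\|\le K\|x\|$. Summing, $\sum_q\|P_{G_q}x\|\le D\|x\|$ with $D=K+2KC+16K(1+2KC)/\gamma$. Each finite partial sum on the left is continuous in $x$, so the inequality holds on $X$. Together with $\|x\|\le\sum_q\|P_{G_q}x\|$, it shows that $x\mapsto(P_{G_q}x)_q$ is an isomorphic embedding into $(\sum_qG_q)_{\ell_1}$; it is onto because absolutely convergent series converge in $X$.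

Finally, let $G\subset L_1$ be finite-dimensional with basis $g_1,\dots,g_a$, and choose $\lambda$ with $\sum|c_i|\le\lambda\|\sum c_ig_i\|$. Take simple functions $g_i'$ with $\|g_i-g_i'\|\le1/(3\lambda)$. Then $\|\sum c_ig_i'\|$ lies between $\frac23\|\sum c_ig_i\|$ and $\frac43\|\sum c_ig_i\|$, and the $g_i'$ lie in the span of the indicators of a finite partition, which is isometric to some $\ell_1^N$. Applying this to each $G_q$ embeds $(\sum_qG_q)_{\ell_1}$ into $(\sum_q\ell_1^{N(q)})_{\ell_1}=\ell_1$.
\end{proof}

\section{Cancellation and averaging: a model}\label{sec:idea}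

With an unconditional basis, peaks give an unrestricted $\ell_1$ estimate whatever their size. Indeed, let $B_k$ be disjoint sets and $w_k\in L_1$. At a point of $B_k$ the average of $|\sum_j\pm w_j|$ over all signs is at least $|w_k|$, since $|a+b|+|a-b|\ge2|b|$. Hence the average of $\|\sum_j\pm w_j\|$ is at least $\sum_k\|w_k1_{B_k}\|$, and blocks $x_k$ with disjoint peaks of norm at least $\delta$ satisfy $K_u\|\sum a_kx_k\|\ge\delta\sum|a_k|$. A counterexample must therefore exploit cancellation for one particular choice of signs, with peaks that carry no more than about half of the norm.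

\subsection*{The building block}
Let $u\ge0$ with $\|u\|=1$, let $p$ be independent of $u$ with $\mathbb P(p=N)=1/N$ and $p=0$ otherwise, where $N\ge2$, and put $x=(p-1)u$. On $B=\{p=N\}$ the norm of $x$ is $(N-1)/N$; on $B^c$ we have $x=-u$, and the norm is again $1-1/N$. The peak carries exactly half of $\|x\|$, and $u+x=pu$ has norm $1=\|u\|$: adding $x$ gains nothing.

Since $pu$ is again nonnegative of norm one, the step can be repeated. With independent copies $p_1,p_2,\dots$ of $p$, put $v_0=1$, $v_j=p_1\cdots p_j$ and $x_j=v_j-v_{j-1}=(p_j-1)v_{j-1}$. We call $x_1,\dots,x_k$ a \emph{chain}. Then $1\le\|x_j\|\le2$, while $x_1+\dots+x_k=v_k-1$ has norm at most $2$. An isomorphic embedding $T$ into $(\sum F_n)_{\ell_1}$ cannot send a long chain to almost disjointly supported vectors, because the norms of such vectors add. As a counterexample, the chain has two defects.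

(i) Nothing forces the vectors $Tx_j$ to be almost disjoint. In $\ell_1$ itself, with unit vectors $\delta_j$, the differences $\delta_j-\delta_{j-1}$ telescope in the same way. The remedy is to offer, at each step, many candidates $(p_i-1)u$, $1\le i\le m$, such that the average of any substantial subfamily is small. Many candidates have nearly the same projection onto the first $q$ summands, and this common value is then nearly zero.

(ii) The chain is not asymptotic $\ell_1$, since $\|x_{j+1}+\dots+x_{j+n}\|\le2$. The remedy is to average, and it rests on a counting fact. For subsets of an ordered set, $C<C'$ means that every element of $C$ precedes every element of $C'$.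

\begin{lemma}\label{lem:cut}
If $C_1<\dots<C_r$ and $I_1<\dots<I_n$, then at most $n-1$ of the sets $C_l$ meet two or more of the sets $I_i$.
\end{lemma}

\begin{proof}
For such $l$ let $i^-(l)<i^+(l)$ be the smallest and the largest index $i$ with $C_l\cap I_i\ne\emptyset$. If $l<l'$ are two such indices, then $i^+(l)\le i^-(l')$, because $C_l<C_{l'}$. So $i^-$ is strictly increasing with values in $\{1,\dots,n-1\}$.
\end{proof}

\begin{example}\label{ex:model}
Take $r$ independent chains $x^{(l)}_1,\dots,x^{(l)}_k$ with endpoints $v^{(l)}=1+\sum_jx^{(l)}_j$, and a further independent copy $p$. Put $u=\frac1r\sum_lv^{(l)}$, $x=(p-1)u$ and $v=pu$, so that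
\[
v-1=x+\frac1r\sum_{l=1}^r\sum_{j=1}^kx^{(l)}_j .
\]
The coefficients add up to $k+1$ and $\|v-1\|\le2$, exactly as for a chain of length $k+1$, which is the case $r=1$. List the vectors as $1$, the first chain, the second chain, and so on, and finally $x$. These are martingale differences, so interval projections have norm at most $2$. Let $I_1<\dots<I_n$ be intervals in the list that avoid the first vector. We estimate $\sum_i\|P_{I_i}v\|$, a quantity that has to stay bounded if \eqref{eq:asymp} is to hold. For $r=1$ and $n\le k$, singletons $I_i$ make it at least $n$. For general $r$,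
\[
\sum_i\|P_{I_i}v\|\le\|x\|+\frac1r\sum_l\sum_i\|P_{I_i}v^{(l)}\| .
\]
A chain that meets at most one interval contributes at most $2\|v^{(l)}\|=2$ to the double sum. Any other chain contributes at most $\sum_j\|x^{(l)}_j\|\le2k$, and there are fewer than $n$ of those by Lemma~\ref{lem:cut}. Hence $\sum_i\|P_{I_i}v\|\le4+2nk/r$, which is at most $5$ when $r\ge2nk$.
\end{example}

So averaging preserves the long cancellation and hides it from $n$ intervals. In the example the chains themselves remain in the space and violate \eqref{eq:asymp}; the construction therefore averages at every step, and chains become trees. Since $n$ blocks need to be controlled only far out, it suffices that the number $r$ of branches grows with the position at which the tree starts.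

\section{Random variables spread over many scales}\label{sec:rv}

The candidates in remedy (i) are basis vectors, so any $n$ blocks formed from $p_1-1,\dots,p_m-1$ must satisfy a lower $\ell_1$ estimate, although averages of $\eta m$ of them are small. The two-valued variable of Section~\ref{sec:idea} cannot do both. An average of at most $N/2$ copies of $p$ vanishes with probability at least $\frac12$, so small averages require $\eta m>N/2$, and about $1/(2\eta)$ disjoint sets $A_j$ of $N$ indices are then available. The variables $f_j=\frac1N\sum_{i\in A_j}(p_i-1)$ are independent with variance at most $1$ and $\|f_j\|=2(1-1/N)^N\ge\frac12$, so $\|f_1+\dots+f_n\|\le\sqrt n$ while $\sum_j\|f_j\|\ge n/2$.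

The failure comes from fluctuations at the single scale $N$. We spread the mean of $p$ evenly over $L=d^2$ dyadic scales. The top $d$ scales produce disjoint peaks, which keep the norm of $\sum a_i(p_i-1)$ above $\sum|a_i|/(4d)$, whereas the variance of the part of the sum below a given level is governed by $1/L$ and is negligible in comparison. The result, property (b) below, is that every combination is almost constant off a small set.

\begin{lemma}\label{lem:rv}
For every $\eta\in(0,1)$ there are $m\in\mathbb N$ and independent, identically distributed random variables $p_1,\dots,p_m\ge0$ with finitely many values, $\mathbb Ep_i=1$ and $1\le\|p_i-1\|\le2$, such that: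
\begin{itemize}
\item[(a)] if $A\subset\{1,\dots,m\}$ and $|A|\ge\eta m$, then $\big\|\frac1{|A|}\sum_{i\in A}p_i-1\big\|\le\eta$;
\item[(b)] for every $f=\sum_ia_i(p_i-1)$ there are an event $D$, determined by the variables $p_i$ with $a_i\ne0$, and $c\in\mathbb R$ such that $\mathbb P(D)\le\eta$ and $\mathbb E|f-c|1_{D^c}\le\eta\|f\|$.
\end{itemize}
\end{lemma}

\begin{proof}
Fix an integer $d\ge\max\{10,8\eta^{-2}\}$, and put $L=d^2$ and $m=2^{L-d}$. Let the $p_i$ be independent copies of a variable $p$ with $\mathbb P(p=2^l)=2^{-l}/L$ for $l=1,\dots,L$, and $p=0$ otherwise. Each value $2^l$ contributes $1/L$ to the mean, so $\mathbb Ep=1$ and $\mathbb Ep1_{\{p>m\}}=d/L=1/d$. As $p-1$ has mean zero and is negative only where $p=0$, we get $\|p-1\|=2\mathbb P(p=0)\in[2-2/L,2]$. For $\lambda>0$ let $l_0\in\mathbb Z$ satisfy $2^{l_0}\le\lambda<2^{l_0+1}$. Then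
\begin{equation}\label{eq:tails}
\mathbb P(p>\lambda)\le\sum_{l>l_0}\frac{2^{-l}}L=\frac{2^{-l_0}}L\le\frac2{\lambda L},\qquad
\mathbb Ep^21_{\{p\le\lambda\}}\le\sum_{l\le l_0}\frac{2^l}L\le\frac{2\lambda}L ,
\end{equation}
and for $\lambda=m$, a power of two, $\mathbb P(p>m)\le1/(mL)$.

(a) Put $p_i'=p_i1_{\{p_i\le m\}}$ and $p_i''=p_i-p_i'$. The average of the $p_i''-\mathbb Ep_i''$ over $A$ has norm at most $2/d$. The average of the independent variables $p_i'-\mathbb Ep_i'$ has variance at most $2m/(L|A|)\le2/(d^2\eta)$ by \eqref{eq:tails}. So the norm in (a) is at most $2/d+\sqrt2/(d\sqrt\eta)\le4/(d\sqrt\eta)\le\eta^{3/2}/2\le\eta$.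

(b) Let $S=\sum|a_i|$. We first show that
\begin{equation}\label{eq:lower}
\|f\|\ge\frac S{4d}.
\end{equation}
Let $U_i=\{p_i>m\}$ and $B_i=U_i\setminus\bigcup_{j\ne i}U_j$. The $B_i$ are disjoint, and $\mathbb P(\bigcup_jU_j)\le1/L$. On $B_i$ we have $|f|\ge|a_i|(p_i-1)-\sum_{j\ne i}|a_j|\,|p_j-1|$. By independence, and since $p_i-1\ge p_i/2$ on $U_i$,
\[
\mathbb E(p_i-1)1_{B_i}\ge\Big(1-\frac1L\Big)\mathbb E(p_i-1)1_{U_i}\ge\frac{1-d^{-2}}{2d},\qquad
\mathbb E|p_j-1|1_{B_i}\le\|p_j-1\|\,\mathbb P(U_i)\le\frac2{mL}
\]
for $j\ne i$. Summing over the $m$ values of $i$ and using $d\ge10$,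
\[
\|f\|\ge\sum_i\mathbb E|f|1_{B_i}\ge\frac Sd\Big(\frac{1-d^{-2}}2-\frac2d\Big)\ge\frac Sd\,(0.495-0.2)\ge\frac S{4d}.
\]

If $f=0$, take $D=\emptyset$ and $c=0$. Otherwise normalize $\|f\|=1$, so that $S\le4d$. Let $D=\bigcup_i\{|a_i|p_i>1\}$ and $g=\sum_ia_ip_i1_{\{|a_i|p_i\le1\}}$. For $a_i\ne0$, \eqref{eq:tails} with $\lambda=1/|a_i|$ bounds both $\mathbb P(|a_i|p_i>1)$ and $a_i^2\,\mathbb Ep_i^21_{\{|a_i|p_i\le1\}}$ by $2|a_i|/L$. Hence $\mathbb P(D)\le2S/L\le8/d\le\eta$ and, by independence, $\operatorname{Var}(g)\le8/d\le\eta^2$. On $D^c$ we have $f=g-\sum a_i$. With $c=\mathbb Eg-\sum a_i$ we obtain $\mathbb E|f-c|1_{D^c}\le\|g-\mathbb Eg\|\le\eta$.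
\end{proof}

A mean-zero variable that is almost constant off $D$ has about half of its norm on $D$. For independent variables the small sets $D$ hardly overlap, which gives the lower $\ell_1$ estimate inside one family.

\begin{lemma}\label{lem:group}
Let $(p_i)$ be as in Lemma~\ref{lem:rv}, let $n\eta\le1/32$, and let $A_1,\dots,A_n$ be disjoint subsets of $\{1,\dots,m\}$. If $f=\sum_ia_i(p_i-1)$ and $f_j=\sum_{i\in A_j}a_i(p_i-1)$, then $\sum_j\|f_j\|\le3\|f\|$.
\end{lemma}

\begin{proof}
The conditional expectation of $f$ given the $p_i$, $i\in\bigcup_jA_j$, is $\sum_jf_j$, so we may assume $f=\sum_jf_j$. Let $D_j,c_j$ be given by (b) for $f_j$; the pairs $(f_j,D_j)$ are independent. Using (b) twice, and then $\mathbb Ef_j=0$,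
\[
\mathbb E|f_j|1_{D_j^c}\le|c_j|\mathbb P(D_j^c)+\eta\|f_j\|\le|\mathbb Ef_j1_{D_j^c}|+2\eta\|f_j\|=|\mathbb Ef_j1_{D_j}|+2\eta\|f_j\| .
\]
Adding $\mathbb E|f_j|1_{D_j}$ to both sides gives $\mathbb E|f_j|1_{D_j}\ge(\frac12-\eta)\|f_j\|$. The sets $D_j'=D_j\setminus\bigcup_{l\ne j}D_l$ are disjoint. By independence, $\mathbb E|f_j|1_{D_j'}\ge(1-n\eta)\mathbb E|f_j|1_{D_j}$, and $\mathbb E|f_l|1_{D_j'}\le\mathbb P(D_j)\|f_l\|\le\eta\|f_l\|$ for $l\ne j$. With $S=\sum_j\|f_j\|$,
\[
\|f\|\ge\sum_j\mathbb E|f|1_{D_j'}\ge\Big[(1-n\eta)\Big(\frac12-\eta\Big)-n\eta\Big]S\ge\Big[\frac{31}{32}\cdot\frac{15}{32}-\frac1{32}\Big]S=\frac{433}{1024}S\ge\frac S3 .\qedhere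
\]
\end{proof}

\section{The space $X$}\label{sec:space}

For $t\ge1$ put $\eta_t=2^{-t-6}$, and let $p^t_1,\dots,p^t_{m_t}$ be distributed as in Lemma~\ref{lem:rv} for $\eta_t$. We realize all the $p^t_i$ as independent random variables on $[0,1]$; this is possible because splitting the binary digits into infinitely many subsequences yields independent uniform variables. Let $\mathcal F_t$ be the $\sigma$-algebra generated by the $p^{t'}_i$ with $t'\le t$.

A \emph{node} is a pair $\nu=(t,i)$ with $1\le i\le m_t$; it belongs to the \emph{group} $t(\nu)=t$. Nodes are ordered lexicographically. By recursion on $t$ we choose a finite set $A_t$ of nodes in groups smaller than $t$, possibly empty, and put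
\[
u_t=\begin{cases}1,&A_t=\emptyset,\\ \frac1{|A_t|}\sum_{\nu\in A_t}v_\nu,&A_t\ne\emptyset,\end{cases}\qquad v_{(t,i)}=p^t_iu_t,\qquad x_{(t,i)}=(p^t_i-1)u_t=v_{(t,i)}-u_t .
\]
The vectors $x_{(t,i)}$, $1\le i\le m_t$, are the candidates for the step that continues the average $u_t$. At the same time each node $\nu$ receives a \emph{type} $\tau(\nu)\ge0$, which is the height of the tree below it, a \emph{cluster} $\operatorname{cl}(\nu)$, which is the finite set of nodes of that tree, and a \emph{start} $s(\nu)=\min\{t(\mu):\mu\in\operatorname{cl}(\nu)\}$.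

\begin{definition}\label{def:allowed}
A set $A=\{\nu_1,\dots,\nu_r\}$ of nodes is \emph{allowed of rank $k\ge1$} if
\begin{itemize}
\item[(i)] every $\nu_l$ has type $k-1$;
\item[(ii)] $t(\nu_l)<s(\nu_{l+1})$ for $l<r$;
\item[(iii)] $k\le s(\nu_1)$ and $r=2s(\nu_1)^2$.
\end{itemize}
\end{definition}

Each $A_t$ will be empty or allowed. Let $\nu$ be a node of group $t$. If $A_t=\emptyset$, then $\tau(\nu)=0$ and $\operatorname{cl}(\nu)=\{\nu\}$. If $A_t=\{\nu_1,\dots,\nu_r\}$ is allowed of rank $k$, then $\tau(\nu)=k$ and $\operatorname{cl}(\nu)=\{\nu\}\cup\bigcup_l\operatorname{cl}(\nu_l)$. By induction all nodes of $\operatorname{cl}(\nu)$ lie in groups between $s(\nu)$ and $t(\nu)$. Condition (ii) then gives $\operatorname{cl}(\nu_1)<\dots<\operatorname{cl}(\nu_r)<\{\nu\}$ and $s(\nu)=s(\nu_1)$; see Figure~\ref{fig:cluster}. Condition (iii) is the requirement $r\ge2nk$ of Example~\ref{ex:model}, for all $n\le s(\nu)$ at once.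

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95,yscale=0.85]
\foreach \a in {0,3,6} {
  \draw (\a+3,1) -- (\a+1,0);
  \draw (\a+3,1) -- (\a+2,0);
  \draw (10,2) -- (\a+3,1);
  \fill (\a+1,0) circle (2pt);
  \fill (\a+2,0) circle (2pt);
  \fill (\a+3,1) circle (2pt);
}
\fill (10,2) circle (2pt) node[right] {$\nu$};
\node[below right] at (3,1) {$\nu_1$};
\node[below right] at (6,1) {$\nu_2$};
\node[below right] at (9,1) {$\nu_3$};
\node[left] at (0.3,0) {type $0$};
\node[left] at (0.3,1) {type $1$};
\node[left] at (0.3,2) {type $2$};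
\draw[very thick] (0.7,-0.5) -- node[below] {$I_1$} (4.3,-0.5);
\draw[very thick] (4.7,-0.5) -- node[below] {$I_2$} (10.3,-0.5);
\end{tikzpicture}
\caption{The cluster of a node $\nu$ of type $2$, drawn with fewer branches than the construction requires. The horizontal position of a node is its place in the order of the basis, the height is its type, and a node of group $t$ is joined to the elements of $A_t$. The clusters of $\nu_1,\nu_2,\nu_3$ follow one another, so only one of them (here that of $\nu_2$) can meet both of two successive intervals $I_1<I_2$.}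
\label{fig:cluster}
\end{figure}

The trees that defeat a given operator depend on the operator, so every allowed set must be available arbitrarily late. Fix a sequence $(B_t)_{t\ge1}$ in which every finite set of nodes, including $\emptyset$, occurs infinitely often. At stage $t$, types and starts are known for all nodes in groups smaller than $t$. Put $A_t=B_t$ if $B_t$ consists of such nodes and is allowed, and $A_t=\emptyset$ otherwise. Then
\begin{equation}\label{eq:often}
\text{$\emptyset$ and every allowed set are equal to $A_t$ for infinitely many $t$.}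
\end{equation}

Let $X$ be the closed span of $1$ and all $x_\nu$, let $X_t=\operatorname{span}\{1,x_\mu:t(\mu)\le t\}$ for $t\ge0$, and let $E_t=\operatorname{span}\{1,p^t_1,\dots,p^t_{m_t}\}$.

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $u_t$ is $\mathcal F_{t-1}$-measurable, $u_t,v_\nu\ge0$, $\|u_t\|=\|v_\nu\|=1$, $\|u_tg\|=\|g\|$ for $g\in E_t$, and $1\le\|x_\nu\|\le2$.
\item[(b)] The sequence $1,x_{(1,1)},x_{(1,2)},\dots$, with the nodes in increasing order, is a monotone basis of $X$.
\item[(c)] For every node $\nu$ there are $b(\nu,\mu)\ge0$ with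
\begin{equation}\label{eq:expand}
v_\nu=1+\sum_{\mu\in\operatorname{cl}(\nu)}b(\nu,\mu)x_\mu,\qquad\sum_{\mu\in\operatorname{cl}(\nu)}b(\nu,\mu)=\tau(\nu)+1 .
\end{equation}
In particular $v_\nu\in X_{t(\nu)}$ and $u_t\in X_{t-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By induction on $t$, $u_t$ is $1$ or an average of nonnegative $\mathcal F_{t-1}$-measurable functions of mean one. It is independent of every $g\in E_t$, so $\|u_tg\|=\|g\|$; take $g=p^t_i$ and $g=p^t_i-1$.

(b) Attach to $1$ the trivial $\sigma$-algebra and to $x_\nu$ the $\sigma$-algebra generated by the $p^{t}_{i}$ with $(t,i)\le\nu$. For $\nu=(t,i)$ the factor $u_t$ is measurable for the preceding $\sigma$-algebra, and $p^t_i-1$ is independent of it with mean zero. So these are martingale differences.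

(c) Induct on the type. For type $0$, $v_\nu=1+x_\nu$. For type $k\ge1$, with $A_{t(\nu)}=\{\nu_1,\dots,\nu_r\}$,
\[
v_\nu=x_\nu+\frac1r\sum_lv_{\nu_l}=1+x_\nu+\sum_l\sum_{\mu\in\operatorname{cl}(\nu_l)}\frac{b(\nu_l,\mu)}r\,x_\mu ,
\]
and the coefficients add up to $1+\frac1r\cdot rk=k+1$.
\end{proof}

Let $(e_j)$ be the normalization of the basis in (b); it is monotone. For an interval $I$ of nodes, $P_I$ is the basis projection onto $[x_\mu]_{\mu\in I}$; thus $\|P_I\|\le2$ and $P_I1=0$.

\section{The basis is asymptotic $\ell_1$}\label{sec:asymp}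

If $y=\sum a_iz_i$ with normalized blocks $z_i$ supported in intervals $I_1<\dots<I_n$, then $\sum|a_i|=\sum\|P_{I_i}y\|$. So we have to bound the seminorm $y\mapsto\sum_i\|P_{I_i}y\|$ by a multiple of $\|y\|$. Lemma~\ref{lem:group} does this for vectors in one group, and the argument of Example~\ref{ex:model} does it for the positive vectors $v_\nu$. The next lemma reduces a general vector, with arbitrary signs and spread over many groups, to these two kinds: it writes $y$ as a sum of pieces $u_tg_t$ whose norms add up to about $\|y\|$. The basis expansion does not have this property, as \eqref{eq:expand} shows. The correction is to move the constant $c$ of Lemma~\ref{lem:rv}(b), multiplied by $u_t$, down to the earlier groups, so that only a peak is left in group $t$.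

\begin{lemma}\label{lem:decomp}
Every $y\in X_N$ can be written as $y=c+\sum_{t=1}^Nu_tg_t$ with $c\in\mathbb R$, $g_t\in E_t$ and $|c|+\sum_t\|g_t\|\le\frac{16}{15}\|y\|$.
\end{lemma}

\begin{proof}
Let $\pi_N=\prod_{t\le N}(1-4\eta_t)\ge1-4\sum_t\eta_t=\frac{15}{16}$. We prove by induction on $N$ that there is a decomposition with $\pi_N(|c|+\sum_t\|g_t\|)\le\|y\|$; the case $N=0$ is trivial. Write $y=y'+u_Nf$ with $y'\in X_{N-1}$ and $f\in\operatorname{span}\{p^N_i-1\}$, and take $D$ and $c_N$ from Lemma~\ref{lem:rv}(b) for $f$. Put $g_N=f-c_N\in E_N$ and $y''=y'+c_Nu_N\in X_{N-1}$, so that $y=y''+u_Ng_N$. Since $\mathbb Ef=0$, we have $f=g_N-\mathbb Eg_N$ and $\|f\|\le2\|g_N\|$. The pair $(y'',u_N)$ is $\mathcal F_{N-1}$-measurable, hence independent of $(g_N,D)$. On $D^c$ the term $y''$ dominates and on $D$ the term $u_Ng_N$ does: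
\begin{align*}
\|y\|&\ge\big(\|y''\|\mathbb P(D^c)-\mathbb E|g_N|1_{D^c}\big)+\big(\mathbb E|g_N|1_D-\|y''\|\mathbb P(D)\big)\\
&=(1-2\mathbb P(D))\|y''\|+\|g_N\|-2\mathbb E|g_N|1_{D^c}\\
&\ge(1-2\eta_N)\|y''\|+\|g_N\|-2\eta_N\|f\|\ \ge\ (1-4\eta_N)\big(\|y''\|+\|g_N\|\big).
\end{align*}
Apply the induction hypothesis to $y''$ and use $\pi_{N-1}\le1$.
\end{proof}

Even when $y$ is supported in groups $\ge n$, the decomposition involves averages $u_t$ of vectors $v_\nu$ whose clusters start before group $n$. For those, $r=2s(\nu)^2$ may be much smaller than $n$, and the computation of Example~\ref{ex:model} is not available at the top level. What saves the estimate is that, among successive clusters, only one can start before group $n$ and end at or after it, and it has weight $1/r\le\frac12$.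

\begin{lemma}\label{lem:intervals}
Let $I_1<\dots<I_n$ be intervals of nodes in groups $\ge n$, and put $h(\nu)=\sum_i\|P_{I_i}v_\nu\|$. Then $h(\nu)\le5$ if $s(\nu)\ge n$, and $h(\nu)\le14$ for every node $\nu$.
\end{lemma}

\begin{proof}
By \eqref{eq:expand}, $P_{I_i}v_\nu=0$ unless $I_i$ meets $\operatorname{cl}(\nu)$. This gives three bounds:
\begin{itemize}
\item[($\alpha$)] $h(\nu)=0$ if $t(\nu)<n$;
\item[($\beta$)] $h(\nu)\le2\|v_\nu\|=2$ if $\operatorname{cl}(\nu)$ meets at most one $I_i$;
\item[($\gamma$)] $h(\nu)\le\sum_\mu b(\nu,\mu)\|x_\mu\|\le2(\tau(\nu)+1)$ always.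
\end{itemize}
If $k=\tau(\nu)\ge1$ and $A_{t(\nu)}=\{\nu_1,\dots,\nu_r\}$, then $v_\nu=x_\nu+\frac1r\sum_lv_{\nu_l}$ and $\nu$ lies in at most one $I_i$, so
\begin{equation}\label{eq:rec}
h(\nu)\le2+\frac1r\sum_{l=1}^rh(\nu_l).
\end{equation}

Let $s(\nu)\ge n$. If $k=0$, then $h(\nu)\le2$ by ($\gamma$). If $k\ge1$, fewer than $n$ of the successive clusters $\operatorname{cl}(\nu_l)$ meet two or more intervals, by Lemma~\ref{lem:cut}. For these $h(\nu_l)\le2k$ by ($\gamma$), and for the others $h(\nu_l)\le2$ by ($\beta$). Since $n,k\le s(\nu)$ and $r=2s(\nu)^2$, \eqref{eq:rec} gives $h(\nu)\le2+2+2nk/r\le5$.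

It remains to prove $h(\nu)\le14$ when $s(\nu)<n$, which we do by induction on $k$. If $k=0$, then $t(\nu)=s(\nu)<n$ and $h(\nu)=0$. Let $k\ge1$. If $t(\nu_l)<n$, then $h(\nu_l)=0$; if $s(\nu_l)\ge n$, then $h(\nu_l)\le5$. At most one $l$ satisfies $s(\nu_l)<n\le t(\nu_l)$, since for $l<l'$ of this kind we would have $n\le t(\nu_l)<s(\nu_{l'})<n$; for this $l$, $h(\nu_l)\le14$ by induction. As $r\ge2$, \eqref{eq:rec} gives $h(\nu)\le2+5+14/2=14$.
\end{proof}

\begin{proposition}\label{prop:asymp}
The basis $(e_j)$ is asymptotic $\ell_1$ with constant $22$ and $\phi(n)=2+\sum_{t<n}m_t$.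
\end{proposition}

\begin{proof}
The number $\phi(n)$ is the position of the first basis vector of group $n$. Let $(z_i)_{i=1}^n$ be a normalized block basis of $(e_j)_{j\ge\phi(n)}$, supported in intervals of nodes $I_1<\dots<I_n$ in groups $\ge n$, and let $y=\sum a_iz_i\in X_N$. Decompose $y$ by Lemma~\ref{lem:decomp}, and write $g_t=f_t+\epsilon_t$ with $\epsilon_t=\mathbb Eg_t$ and $f_t\in\operatorname{span}\{p^t_j-1\}$. Then $|\epsilon_t|\le\|g_t\|$, $\|f_t\|\le2\|g_t\|$, and
\[
\sum_i|a_i|=\sum_i\|P_{I_i}y\|\le\sum_t\sum_i\|P_{I_i}(u_tf_t)\|+\sum_t|\epsilon_t|\sum_i\|P_{I_i}u_t\| .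
\]
If $f_t=\sum_j\alpha_j(p^t_j-1)$, then $u_tf_t=\sum_j\alpha_jx_{(t,j)}$, and $P_{I_i}(u_tf_t)=u_tf_{t,i}$, where $f_{t,i}$ keeps the terms with $(t,j)\in I_i$. For $t<n$ all $f_{t,i}$ vanish. For $t\ge n$ we have $n\eta_t\le t2^{-t-6}\le2^{-7}$, so Lemmas~\ref{lem:basic}(a) and \ref{lem:group} give $\sum_i\|u_tf_{t,i}\|=\sum_i\|f_{t,i}\|\le3\|f_t\|\le6\|g_t\|$. Next, $\sum_i\|P_{I_i}u_t\|$ is zero if $A_t=\emptyset$, and otherwise it is at most the average of $h(\nu)$ over $\nu\in A_t$, hence at most $14$. Therefore
\[
\sum_i|a_i|\le20\sum_t\|g_t\|\le20\cdot\frac{16}{15}\|y\|=\frac{64}3\|y\|\le22\Big\|\sum_ia_iz_i\Big\| .\qedhere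
\]
\end{proof}

\section{No embedding into an $\ell_1$-sum of finite-dimensional spaces}\label{sec:noembed}

Suppose that $X$ is isomorphic to a subspace of $W=(\sum_nF_n)_{\ell_1}$ with $\dim F_n<\infty$. After rescaling there are a linear map $T:X\to W$ and $\Lambda\ge1$ with $\|x\|\le\|Tx\|\le\Lambda\|x\|$. Let $Q_q$ be the projection of $W$ onto the first $q$ summands, $Q_0=0$. Then $\|Q_q\|\le1$, and $\|w-Q_qw\|\to0$ as $q\to\infty$ for each $w\in W$. Fix $\varepsilon=\frac18$. We build a tree of arbitrary type whose basis vectors have almost disjointly supported images. The first lemma supplies one node; it is the only place where Lemma~\ref{lem:rv}(a) and the finite dimension of the $F_n$ are used.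

\begin{lemma}\label{lem:claim}
Let $A$ be empty or allowed, and let $q,t_0\ge0$. There is a node $\mu=(t,i)$ with $t>t_0$, $A_t=A$ and $\|Q_qTx_\mu\|\le\varepsilon$.
\end{lemma}

\begin{proof}
All vectors $Q_qTx_\mu$ lie in the ball of radius $2\Lambda$ of the finite-dimensional space $Q_qW$. Cover this ball by $N_0$ sets of diameter at most $\varepsilon/2$. By \eqref{eq:often} there is $t>t_0$ with $A_t=A$, $N_0\eta_t\le1$ and $\Lambda\eta_t\le\varepsilon/2$. One of the sets contains $Q_qTx_{(t,i)}$ for all $i$ in some $A'\subset\{1,\dots,m_t\}$ with $|A'|\ge m_t/N_0\ge\eta_tm_t$. By Lemmas~\ref{lem:basic}(a) and \ref{lem:rv}(a),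
\[
\Big\|\frac1{|A'|}\sum_{i\in A'}x_{(t,i)}\Big\|=\Big\|u_t\Big(\frac1{|A'|}\sum_{i\in A'}p^t_i-1\Big)\Big\|\le\eta_t ,
\]
so the average of the vectors $Q_qTx_{(t,i)}$, $i\in A'$, has norm at most $\Lambda\eta_t\le\varepsilon/2$. Each of these vectors is within $\varepsilon/2$ of all the others, hence of their average, and so has norm at most $\varepsilon$.
\end{proof}

A \emph{run from $(t_0,q)$} consists of nodes $\mu_1,\dots,\mu_N$ with $t_0<t(\mu_1)<\dots<t(\mu_N)$ and integers $q=q_0<q_1<\dots<q_N$ such that
\begin{equation}\label{eq:run}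
\|Q_{q_{j-1}}Tx_{\mu_j}\|\le\varepsilon,\qquad\|(I-Q_{q_j})Tx_{\mu_j}\|\le\varepsilon\qquad(1\le j\le N).
\end{equation}
Such a run, followed by a run from $(t(\mu_N),q_N)$, is again a run from $(t_0,q)$.

\begin{lemma}\label{lem:run}
For all $k\ge0$, $t_0\ge k$ and $q\ge0$ there is a run from $(t_0,q)$ whose last node $\mu_N$ has type $k$ and cluster $\{\mu_1,\dots,\mu_N\}$.
\end{lemma}

\begin{proof}
Induct on $k$. For $k=0$, Lemma~\ref{lem:claim} with $A=\emptyset$ gives a node $\mu_1$ of type $0$, and any sufficiently large $q_1>q$ completes a run of length one. Let $k\ge1$. By the induction hypothesis there is a run from $(t_0,q)$ that ends with a node $\nu_1$ of type $k-1$ and consists of $\operatorname{cl}(\nu_1)$; then $s(\nu_1)>t_0\ge k$. Put $r=2s(\nu_1)^2$. For $l=1,\dots,r-1$ in turn, apply the hypothesis from $(t(\nu_l),q')$, where $q'$ is the last integer chosen so far, to get a run that ends with a node $\nu_{l+1}$ of type $k-1$ and consists of $\operatorname{cl}(\nu_{l+1})$; then $s(\nu_{l+1})>t(\nu_l)$. The set $A=\{\nu_1,\dots,\nu_r\}$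 is allowed of rank $k$. Lemma~\ref{lem:claim}, applied to $A$, the last integer $q'$ chosen and $t(\nu_r)$, gives a node $\nu$ of type $k$ with cluster $\{\nu\}\cup\bigcup_l\operatorname{cl}(\nu_l)$ and $\|Q_{q'}Tx_\nu\|\le\varepsilon$. Concatenate the $r$ runs, and append $\nu$ with a sufficiently large final integer.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:basic}(b) and Proposition~\ref{prop:asymp}, $X$ has a monotone asymptotic $\ell_1$ basis with constant $22$. Suppose that $T$ exists as above. Let $k\ge0$, take a run from $(k,0)$ as in Lemma~\ref{lem:run}, and put $\nu=\mu_N$. The vectors $y_j=(Q_{q_j}-Q_{q_{j-1}})Tx_{\mu_j}$ are supported on disjoint sets of summands, so $\|\sum b_jy_j\|=\sum|b_j|\,\|y_j\|$, and $\|Tx_{\mu_j}-y_j\|\le2\varepsilon$ by \eqref{eq:run}. Since $\|Tx_{\mu_j}\|\ge\|x_{\mu_j}\|\ge1$, we get for $b_j\ge0$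
\[
\Big\|\sum_jb_jTx_{\mu_j}\Big\|\ge\sum_jb_j\big(\|y_j\|-2\varepsilon\big)\ge\sum_jb_j\big(\|Tx_{\mu_j}\|-4\varepsilon\big)\ge\frac12\sum_jb_j .
\]
Take $b_j=b(\nu,\mu_j)$. By \eqref{eq:expand}, $\sum_jb_jx_{\mu_j}=v_\nu-1$, which has norm at most $2$, and $\sum_jb_j=k+1$. Hence $2\Lambda\ge\|T(v_\nu-1)\|\ge\frac12(k+1)$ for every $k$, which is impossible.
\end{proof}

\begin{thebibliography}{1}

\bibitem{DFKO}
S. J. Dilworth, V. Ferenczi, Denka Kutzarova and E. Odell,
\emph{On strongly asymptotic $\ell_p$ spaces and minimality},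
arXiv:math/0608550 (2006).

\end{thebibliography}
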